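# Queen moves on the square spiral: every line carries every Sprague–Grundy value

## Two theorems about one array of numbers

**Theorem 1.** Number the cells of $\mathbb Z\times\mathbb Z$ with $0,1,2,\dots$ along the square spiral
$$(0,0),\ (1,0),\ (1,1),\ (0,1),\ (-1,1),\ (-1,0),\ (-1,-1),\ (0,-1),\ (1,-1),\ (2,-1),\ \dots$$
In this order, give each cell the least nonnegative integer that is not already the value of a lower-numbered cell in the same row, the same column, or the same diagonal of slope $\pm1$. Then every row, every column and every diagonal of slope $\pm 1$ contains every value $k\in\mathbb N=\{0,1,2,\dots\}$ exactly once.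

So each line of the array, read from one end to the other, is a permutation of $\mathbb N$. The second theorem says how far out one has to look.

**Theorem 2.** For a line $L$ with equation $y=c$, $x=c$, $y=x+c$ or $x+y=c$, let $R(L,k)$ be the number $\max(|x|,|y|)$ for the unique cell $(x,y)$ of value $k$ on $L$. There is an absolute constant $T$ (for example $T=e^{3070}$) such that for every such $L$ and every $k\ge 0$
$$\frac{|c|+k}{16}\ \le\ R(L,k)\ \le\ T\,(1+|c|+k).$$

The two bounds have the same order, so the growth in $k$ and $c$ is best possible. The constant $T$ has not been optimised.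

The problem comes from F. Michel Dekking, Jeffrey Shallit, N. J. A. Sloane, "Queens in exile: non-attacking queens on infinite chess boards", arXiv:1907.09120 (2019). It is posed there as a conjecture, to be proved or disproved: is every line a permutation of $\mathbb N$? Theorem 1 answers yes.

## The game, the spiral, and the first ten values

The array comes from a game. A queen stands on a cell. Two players alternate, and a move takes the queen to any lower-numbered cell a queen's move away. Whoever cannot move loses. For such a game one defines the *Sprague–Grundy value* of a position as the mex of the values of the positions reachable in one move, where the **mex** of a finite set of nonnegative integers is the least nonnegative integer not in it. For instance $\operatorname{mex}\{0,2,3\}=1$ and $\operatorname{mex}\emptyset=0$. The mex of a set with $m$ elements is at most $m$. By the standard theory, the player to move loses, under best play, exactly from the positions of value $0$. The recursion makes sense because a cell has only finitely many lower-numbered cells.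

We need precise words for the order.

**Definition (shell, order).** The *shell* of $(x,y)$ is $\max(|x|,|y|)$. The spiral exhausts shell $N-1$ before it enters shell $N\ge1$, and it runs through shell $N$ as follows:

* right side $(N,y)$, $y=-N+1,\dots,N$, upward;
* top $(x,N)$, $x=N-1,\dots,-N$, leftward;
* left side $(-N,y)$, $y=N-1,\dots,-N$, downward;
* bottom $(x,-N)$, $x=-N+1,\dots,N$, rightward.

*Earlier* means lower-numbered. An earlier cell has shell at most that of the given cell. Three corners need care. The corner $(N,N)$ comes just before the rest of the top. The corner $(-N,N)$ comes just before the rest of the left side. The corner $(N,-N)$ comes last in its shell.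

**Definition (lines, attack).** A *line* is a row, a column, a *diagonal* $y=x+c$ or an *antidiagonal* $x+y=c$. Two distinct cells *attack* each other if some line contains both.

Now compute. Cell $0$ has value $0$. Cell $1=(1,0)$ sees only cell $0$, so its value is $1$. Cell $2=(1,1)$ sees the values $0$ (diagonal) and $1$ (column), so it gets $2$. Cell $3=(0,1)$ sees $0$ (column), $2$ (row) and $1$ (antidiagonal), so it gets $3$. Cell $4=(-1,1)$ sees $2,3$ in its row and $0$ on its antidiagonal, so it gets $\operatorname{mex}\{0,2,3\}=1$. Cell $5=(-1,0)$ sees $0,1$ (row), $1$ (column), $3$ (diagonal), so it gets $2$. Cell $6=(-1,-1)$ sees $1,2$ (column) and $0,2$ (diagonal), so it gets $3$. Cell $7=(0,-1)$ sees $3$ (row), $0,3$ (column), $1$ (diagonal), $2$ (antidiagonal), so it gets $4$. Cell $8=(1,-1)$ sees $3,4$ (row), $1,2$ (column), $0,1$ (antidiagonal), so it gets $5$. The central block is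
$$\begin{array}{r|ccc} & x=-1&x=0&x=1\\ \hline y=1&1&3&2\\ y=0&2&0&1\\ y=-1&3&4&5\end{array}$$
Cell $9=(2,-1)$ sees $3,4,5$ in its row and $1,3$ on its antidiagonal, so its value is $0$. The cells of value $0$ are those where queens land if one places them greedily along the spiral, each on the first cell attacked by no earlier queen: cells $0,9,13,17,21,82,\dots$, the first five being $(0,0),(2,-1),(1,2),(-2,1),(-1,-2)$.

Half of Theorem 1 is immediate. If two cells lie on one line, the later one takes a mex over a set that contains the value of the earlier one, so the two values differ. Hence a value occurs *at most* once on each line. What has to be proved is that no value is skipped.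

## A skipped value makes a small set attack almost a whole line

**Definition (non-attacking set).** A set $K\subset\mathbb Z^2$ is *non-attacking* if every line contains at most one element of $K$. Its elements are called queens.

The five cells of value $0$ just listed form an example. More generally, the cells of any fixed value $k$ form a non-attacking set, by the preceding paragraph. The property passes to subsets and is preserved by translations and by the symmetries of the square.

The next lemma turns "value $k$ is skipped" into a statement about such a set. It carries a bound $X$ so that it serves both theorems. For Theorem 1 we take $X=\infty$, and then conditions such as "of shell $\le X$" are void.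

**Lemma 3.** Let $L$ be a line, $k\ge0$ and $X\in\{0,1,2,\dots\}\cup\{\infty\}$. Suppose that no cell of $L$ of shell $\le X$ has value $k$. Let $K_X$ be the set of cells of value $k$ and shell $\le X$. Then $K_X$ is non-attacking and disjoint from $L$, and all but at most $k$ of the cells of $L$ of shell $\le X$ are attacked by an earlier element of $K_X$, along a line other than $L$.

*Proof.* The first two properties are clear. Values on $L$ are distinct, so at most $k$ cells of $L$ have a value less than $k$. Any other cell $p$ of $L$ of shell $\le X$ has value greater than $k$. As its value is a mex, $k$ is the value of some earlier cell $q$ that attacks $p$. Being earlier, $q$ has shell $\le X$, so $q\in K_X$. Since $K_X\cap L=\emptyset$, the attack is not along $L$. $\square$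

The plan is now to show that a non-attacking set cannot attack almost all cells of a line from earlier cells.

## The main diagonal, and why plain counting does not suffice

Take the line $y=x$ and suppose that it misses $k$. Which earlier cells attack $(j,j)$, for $j\ge1$, off the main diagonal? The cell is the top right corner of shell $j$, and earlier cells lie in the box $[-j,j]^2$.

* In the row $y=j$, the cells $(a,j)$ with $-j\le a<j$ lie on the top and come after $(j,j)$. So there is no earlier attacker in the row.
* On the antidiagonal $x+y=2j$, the only cell of the box is $(j,j)$ itself.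
* In the column $x=j$, the cells $(j,b)$ with $-j<b<j$ are earlier, and $(j,-j)$ is later.

By Lemma 3 with $X=\infty$, for all but at most $k$ integers $j\ge1$ the column $x=j$ contains a queen $(j,b)\in K$ with $|b|<j$. So the question becomes: can a non-attacking set have a queen in the cone $|y|<x$ in almost every column?

A sensible first attempt is to count. Up to column $X$ there are about $X$ queens in the cone. Their rows satisfy $|y|\le X-1$, which leaves room for $2X-1$ queens. Their diagonals satisfy $1\le x-y\le2X-1$, which again leaves room for $2X-1$, and the antidiagonals do the same. Nothing contradicts anything. Nor can a contradiction come from the columns of a window $(N,2N]$ alone. The cells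
$$(N+i,\ 2i-N),\qquad i=1,\dots,N,$$
have distinct $x$, distinct $y$, distinct $x-y=2N-i$ and distinct $x+y=3i$. Moreover $|2i-N|\le N<N+i$. So they form a non-attacking set inside the cone with a queen in *every* column of the window.

An obstruction must therefore come from the way different windows share rows and diagonals. A queen in column $x$ typically sits in a row of size comparable to $x$, but it may also reach down to small rows. To treat all scales alike, give the integer $n$ the weight $1/n$. Every window $(N,2N]$ then has about the same total weight, $\ln 2$.

## The weight $1/n$: a queen in the cone costs $9/2$, the budget is $4$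

Write $H_n=\sum_{i\le n}1/i=\ln n+O(1)$. Consider queens in the cone with $0<|y|<x\le X$. The total of $1/|y|$ over them is at most $2H_X$, since the rows $y$ and $-y$ may each hold one. The total of $1/(x-y)$ is at most $H_{2X}$, and so is that of $1/(x+y)$. The budget is $4\ln X+O(1)$. What does one queen consume, in units of $1/x$?

From rows alone one knows $1/|y|>1/x$, which gives only $\ln X\le2\ln X+O(1)$. From the two diagonal directions alone one knows
$$\frac1{x-y}+\frac1{x+y}=\frac{2x}{x^2-y^2}\ge\frac2x,$$
and this gives $2\ln X\le2\ln X+O(1)$, a tie. But the diagonals are cheap only when $|y|$ is small compared with $x$, and then the row is expensive. Adding the three terms breaks the tie.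

**Lemma 4.** Let $K$ be non-attacking. Then for infinitely many $n\ge1$ there is no $(n,y)\in K$ with $|y|<n$.

*Proof.*

**Step 1 (the cost of one queen).** We show that for integers $0<|y|<x$
$$\frac1x\le\frac29\Big(\frac1{|y|}+\frac1{x-y}+\frac1{x+y}\Big).\tag{1}$$
Put $r=|y|/x\in(0,1)$. The numbers $x-y$ and $x+y$ are $x(1-r)$ and $x(1+r)$ in some order. Multiplied by $x$, the bracket becomes
$$\frac1r+\frac1{1-r}+\frac1{1+r}\ \ge\ 4+\frac12=\frac92,$$
because $\frac1r+\frac1{1-r}=\frac1{r(1-r)}\ge4$ and $1+r\le2$.

**Step 2 (the budget).** We sum (1) and compare. Suppose the lemma fails: every $n>n_0$ has a queen $(n,y)\in K$ with $|y|<n$. Take these queens for $n_0<n\le X$, one per column. At most one has $y=0$, and it contributes at most $1$ to $\sum1/x$. To the others apply (1). Each value of $|y|\in[1,X]$ occurs at most twice, and each value of $x-y\in[1,2X]$ and each value of $x+y\in[1,2X]$ occurs at most once. Hence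
$$H_X-H_{n_0}\le1+\tfrac29\big(2H_X+2H_{2X}\big)=\tfrac89\ln X+O(1),$$
which is false for large $X$. $\square$

This settles Theorem 1 for the line $y=x$.

## All diagonals and antidiagonals

For $c\ne0$ other attackers of the cells of $L$ appear, but all of them sit close to the lines $|x|=|y|$, where there is room for only a few queens.

**Definition (near).** For fixed $c$, a queen $(a,b)$ is *near* if $\big||a|-|b|\big|\le|c|$.

For $c=2$, a queen at $(5,-4)$ is near and a queen at $(5,1)$ is not. If $(a,b)$ is near, then $|a-b|\le|c|$ or $|a+b|\le|c|$, so near queens lie on $2(2|c|+1)$ lines. A non-attacking set has at most $4|c|+2$ of them.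

**Lemma 5.** Let $L$ be $y=x+c$ or $x+y=c$, and let $L,k,X,K_X$ be as in Lemma 3. There is a rotation $\sigma$ of the plane about the origin by a multiple of $90^\circ$ such that, for all but at most $k+12|c|+6$ of the integers $j$ with $1\le j\le X-|c|$, the set $\sigma(K_X)$ contains some $(j,y)$ with $|y|<j$.

*Proof.*

**Step 1 (discard near queens).** A queen of $K_X$ is not on $L$. Of the four lines through it, one is parallel to $L$ and misses $L$, and the other three meet $L$ in at most one cell each. So the near queens attack at most $3(4|c|+2)=12|c|+6$ cells of $L$. With Lemma 3, all but at most $k+12|c|+6$ cells of $L$ of shell $\le X$ are attacked by an earlier *non-near* element of $K_X$, along a line other than $L$.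

**Step 2 (locate the non-near attackers).** In each of four cases we choose distinct cells $p_j\in L$ ($j\ge1$) of shell $j+|c|$, which is $\le X$ when $j\le X-|c|$. We then show that an earlier attacker $(a,b)$ of $p_j$ along a line other than $L$ is either near or lies in one specific place. Note $|a|,|b|\le j+|c|$ throughout.

*(i) $L:\ y=x+c$ with $c\ge0$.* Let $p_j=(j,j+c)$, on the top of its shell or at the top right corner.
In a row attack $b=j+c$. As the top is traversed leftward, starting after the corner $(j+c,j+c)$, earlier means $j<a\le j+c$. So $|a|$ and $|b|$ lie in $[j,j+c]$ and the queen is near.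
In an antidiagonal attack $a+b=2j+c$. As $a,b\le j+c$, both are $\ge j$, so $a,b\in[j,j+c]$: near.
In a column attack $a=j$. If $|b|\ge j$, then $j\le|b|\le j+c$: near.
So a non-near attacker is $(j,b)$ with $|b|<j$. Take $\sigma$ to be the identity.

*(ii) $L:\ y=x-h$ with $h=-c>0$.* Let $p_j=(-j,-j-h)$, on the bottom of its shell.
In a row attack $b=-j-h$. The bottom is traversed rightward, after the corner $(-j-h,-j-h)$, so earlier means $-j-h\le a<-j$: near.
In an antidiagonal attack $a+b=-2j-h$. As $a,b\ge-j-h$, both are $\le-j$, so $a,b\in[-j-h,-j]$: near.
In a column attack $a=-j$ and $|b|\le j+h$, so the queen is near unless $|b|<j$.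
So a non-near attacker is $(-j,b)$ with $|b|<j$. The half turn $\sigma(x,y)=(-x,-y)$ sends it to $(j,-b)$.

*(iii) $L:\ x+y=c$ with $c>0$.* Let $p_j=(j+c,-j)$, on the right side of its shell.
In a column attack $a=j+c$. The right side is traversed upward and the corner $(j+c,-j-c)$ is last in its shell, so earlier means $-(j+c)<b<-j$: near.
In a diagonal attack $a-b=2j+c$. As $a\le j+c$ and $-b\le j+c$, both $a$ and $-b$ lie in $[j,j+c]$: near.
In a row attack $b=-j$ and $|a|\le j+c$, so the queen is near unless $|a|<j$.
So a non-near attacker is $(a,-j)$ with $|a|<j$. The rotation $\sigma(x,y)=(-y,x)$ sends it to $(j,a)$.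

*(iv) $L:\ x+y=-h$ with $h=-c\ge0$.* Let $p_j=(-j-h,j)$, on the left side of its shell or at the top left corner.
In a column attack $a=-j-h$. The left side is traversed downward, after the corner $(-j-h,j+h)$, so earlier means $j<b\le j+h$: near.
In a diagonal attack $b-a=2j+h$. As $b\le j+h$ and $-a\le j+h$, both $b$ and $-a$ lie in $[j,j+h]$: near.
In a row attack $b=j$ and $|a|\le j+h$, so the queen is near unless $|a|<j$.
So a non-near attacker is $(a,j)$ with $|a|<j$. The rotation $\sigma(x,y)=(y,-x)$ sends it to $(j,-a)$.

In every case, each $j\in[1,X-|c|]$ for which $p_j$ has a non-near earlier attacker in $K_X$ off $L$ gives the required element of $\sigma(K_X)$. By Step 1 this is true of all but at most $k+12|c|+6$ such $j$. $\square$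

*Proof of Theorem 1 for diagonals and antidiagonals.* If $L$ misses $k$, apply Lemma 5 with $X=\infty$. The set $\sigma(K)$ is non-attacking, and all but finitely many $n\ge1$ have a queen $(n,y)\in\sigma(K)$ with $|y|<n$. This contradicts Lemma 4. $\square$

## Rows: which queens attack $(n,c)$ from an earlier cell

On a row more kinds of attack matter, and they are not confined to few queens. We record what "earlier" gives.

**Definition (covered).** Let $K$ be a non-attacking set with no element in the row $y=c$. An integer $n$ is *covered* (by $K$, for the row $y=c$) if

* (R1) there is $(n,b)\in K$ with $|b|\le|n|$ and $n(b-c)<0$; or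
* (R2) there is $(a,b)\in K$ with $|a-n|=|b-c|$ and $\max(|a|,|b|)\le|n|$.

We also say that the queen in question covers $n$. Example with $c=0$. The queen $(3,-1)$ covers $3$ by (R1). By (R2) the candidates are $2$ and $4$, and $\max(3,1)\le|n|$ leaves $4$. So it covers $3$ and $4$. The queen $(3,1)$ has the wrong sign for (R1) and covers only $4$. The queen $(1,3)$ covers only $4$: the other (R2) candidate is $-2$, and (R1) would need $3\le1$.

**Lemma 6.** Let $L$ be the row $y=c$ or the column $x=c$, and let $L,k,X,K_X$ be as in Lemma 3. For a row put $K'=K_X$ and $c'=c$. For a column let $K'$ be the image of $K_X$ under $(x,y)\mapsto(y,-x)$ and put $c'=-c$. Then $K'$ is non-attacking, has no element in the row $y=c'$, and at most $2|c|+1+k$ integers $n$ with $|n|\le X$ are not covered by $K'$ for the row $y=c'$.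

*Proof.* The first two claims follow from $K_X\cap L=\emptyset$: the rotation sends the column $x=c$ to the row $y=-c$. We discard the $2|c|+1$ integers with $|n|\le|c|$. By Lemma 3 it remains to show that for $|c|<|n|\le X$ an earlier attacker in $K_X$ of the cell of $L$ with index $n$ gives (R1) or (R2).

*Rows.* The cell $p=(n,c)$ has shell $|n|$, lies on the right or left side and is not a corner. Let $(a,b)\in K_X$ be an earlier attacker, so $\max(|a|,|b|)\le|n|$. If it attacks along a diagonal or antidiagonal, then $|a-n|=|b-c|$: this is (R2). Otherwise it attacks along the column, $a=n$, and $(n,b)$ is in shell $|n|$. For $n>0$ the right side is traversed upward and $(n,-n)$ is last in its shell, so $b<c$. For $n<0$ the cells with $x=n$ in shell $|n|$ come in downward order, beginning with the corner $(n,|n|)$, so $b>c$. In both cases $n(b-c)<0$: this is (R1).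

*Columns.* The cell $p=(c,n)$ has shell $|n|$ and lies on the top or bottom, not at a corner. It is sent to $(n,-c)$. A diagonal or antidiagonal attacker $(a,b)$ with $\max(|a|,|b|)\le|n|$ and $|a-c|=|b-n|$ is sent to $(b,-a)$. We have $|b-n|=|(-a)-(-c)|$, so this is (R2). A row attacker $(a,n)$ lies in shell $|n|$. For $n>0$ the cells with $y=n$ come leftward, beginning with the corner $(n,n)$, so $a>c$. For $n<0$ the cells with $y=n$ come rightward, beginning with the corner $(n,n)$, so $a<c$. The image is $(n,-a)$, with $|-a|\le|n|$ and $n\big((-a)-(-c)\big)=n(c-a)<0$ in both cases: this is (R1). $\square$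

So we must show that a non-attacking set missing the row $y=c$ leaves infinitely many integers uncovered.

## What one queen covers, and why the sign in (R1) cannot be dropped

Take $c=0$ first, to see the shape of the count. Let $(x,y)$ be a queen with $x,y\ne0$, $|x|\neq|y|$, and put
$$M=\max(|x|,|y|),\quad m=\min(|x|,|y|),\quad s=M+m,\quad d=M-m.$$
Under (R2) it can cover only $x+y$ and $x-y$, whose absolute values are $s$ and $d$, and only if the absolute value is at least $M$. Since $d<M$, only the one with absolute value $s$ remains. Under (R1) it can cover only $n=x$, and this needs $|y|\le|x|$, hence $|x|=M$, and $xy<0$. Set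
$$\varepsilon=1\ \text{ if } xy<0 \text{ and } |x|>|y|,\qquad \varepsilon=0\ \text{ otherwise.}$$
With weights $1/|n|$ the queen delivers at most $\frac\varepsilon M+\frac1s$. The demand is $2H_X$, since both $n$ and $-n$ must be covered. The budgets for $\sum\frac1{|x|}$, $\sum\frac1{|y|}$, $\sum\frac1{|x+y|}$, $\sum\frac1{|x-y|}$ over the queens with $M\le X$ are each at most $2\ln X+O(1)$. So we want nonnegative weights of total less than $1$ on these four terms, whose combination dominates $\frac\varepsilon M+\frac1s$.

It is tempting to keep the problem symmetric by ignoring the sign condition in (R1), that is, to let a queen with $|x|>|y|$ deliver $\frac1M+\frac1s$ for either sign of $xy$. Then *no* weights work. Suppose $p,q,t,u\ge0$ have sum less than $1$ and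
$$\frac1M+\frac1s\le\frac p{|x|}+\frac q{|y|}+\frac t{|x+y|}+\frac u{|x-y|}\qquad\text{whenever }|x|>|y|>0.$$
Let $\rho=\frac{\sqrt5-1}2$, so $\rho^2+\rho=1$, $\frac1\rho=1+\rho$ and $1-\rho^2=\rho$. Average the inequality over $(1,\rho)$ and $(1,-\rho)$. The left side is $1+\frac1{1+\rho}=1+\rho$. The right side is
$$p+\frac q\rho+\frac{t+u}2\Big(\frac1{1-\rho}+\frac1{1+\rho}\Big)=p+(q+t+u)(1+\rho)\le(1+\rho)(p+q+t+u)<1+\rho,$$
a contradiction. So the direction of the spiral has to enter. It does so through $\varepsilon$: the double delivery happens only when $xy<0$, and there $|x+y|=d$ is small, so $\frac1{|x+y|}$ is large. We can therefore drop $|x-y|$ and put weight on $|x+y|$.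

With weights $p,w,w$ on $|x|,|y|,|x+y|$ and $M=1$, $m=r$, the double-delivery case reads $1+\frac1{1+r}\le p+\frac w{r(1-r)}$. The right side has minimum $p+4w$, at $r=\frac12$, where the left side is $\frac53$. So we want $p+2w<1$ with $p+4w$ comfortably above $\frac53$. The choice $p=0$ fails: for $|x|<|y|$, $xy>0$ and $r\to0$ the left side tends to $1$ and the right side to $2w<1$. A small positive $p$ repairs this.

**Lemma 7.** For nonzero reals $x,y$ with $|x|\ne|y|$, and $M,m,s,\varepsilon$ as above,
$$\frac\varepsilon M+\frac1s\ \le\ \frac1{20}\cdot\frac1{|x|}+\frac9{20}\cdot\frac1{|y|}+\frac9{20}\cdot\frac1{|x+y|}.\tag{2}$$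

*Proof.* Both sides are homogeneous of degree $-1$, so we may take $M=1$ and $m=r\in(0,1)$. Then $s=1+r$, and $|x+y|$ is $1-r$ if $xy<0$ and $1+r$ if $xy>0$. There are four cases.

*$|x|>|y|$, $xy<0$.* The left side is $1+\frac1{1+r}$, and the right side is
$$\frac1{20}+\frac9{20}\Big(\frac1r+\frac1{1-r}\Big)=\frac1{20}+\frac9{20\,r(1-r)}\ge\frac1{20}+\frac{36}{20}=\frac{37}{20}.$$
If $r\ge\frac3{17}$, then $\frac1{1+r}\le\frac{17}{20}$ and the left side is at most $\frac{37}{20}$. If $r<\frac3{17}$, the right side exceeds $\frac9{20r}>\frac{153}{60}>2$, and the left side is less than $2$.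

*$|x|>|y|$, $xy>0$.* The left side is $\frac1{1+r}$. Since $\frac1r>\frac2{1+r}$, the right side exceeds $\frac9{20}\big(\frac2{1+r}+\frac1{1+r}\big)=\frac{27}{20}\cdot\frac1{1+r}$.

*$|x|<|y|$, $xy>0$.* The left side is $\frac1{1+r}$ and the right side is $\frac1{20r}+\frac9{20}+\frac9{20(1+r)}$. Multiplying by $20$ and subtracting $\frac9{1+r}$, the claim is $\frac1r+9\ge\frac{11}{1+r}$. If $r\ge\frac29$, then $\frac{11}{1+r}\le9$. If $r<\frac29$, then $\frac1r+9>13>11$.

*$|x|<|y|$, $xy<0$.* The left side is $\frac1{1+r}$ and the right side is $\frac1{20r}+\frac9{20}+\frac9{20(1-r)}\ge\frac1{20r}+\frac9{10}$. If $r\ge\frac19$, then $\frac1{1+r}\le\frac9{10}$. If $r<\frac19$, the right side exceeds $\frac9{20}+\frac9{10}>1$. $\square$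

The total weight is $\frac1{20}+\frac9{20}+\frac9{20}=\frac{19}{20}<1$. That is all the room there is, and it is enough.

## Uncovered integers exist, for every offset $c$

For $c\ne0$ the conditions (R1) and (R2) mix two centres: $b-c$ measures from the row $y=c$, but $|b|$ from the origin. We translate the row to $y=0$ and pay with errors of size $|c|$. Those errors matter only for few queens.

For $K$ non-attacking with no element in the row $y=c$, let
$$K^*=\{(a,b-c):(a,b)\in K\}.$$
It is non-attacking, and it has no element with $y=0$. We speak of the queens $(x,y)=(a,b-c)$ of $K^*$ as covering whatever the corresponding queens of $K$ cover.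

**Definition (exceptional).** A queen $(x,y)\in K^*$ is *exceptional* if $|x|\le|c|$, or $|y|\le|c|$, or $\big||x|-|y|\big|\le|c|$.

For $c=1$, the queens at $(1,7)$ and $(5,-4)$ of $K^*$ would be exceptional, and $(5,2)$ would not. A non-exceptional queen has $x,y\ne0$ and $|x|\ne|y|$, so $M,m,s,d,\varepsilon$ and (2) make sense for it.

**Lemma 8.** Exceptional queens cover at most $24|c|+12$ integers in total. If a non-exceptional queen $(x,y)$ covers $n$, then either $n=x$, $\varepsilon=1$ and $|n|=M$, or $n=\operatorname{sgn}(x)\,s$, so that $|n|=s$.

*Proof.*

**Step 1 (few exceptional queens).** The condition $\big||x|-|y|\big|\le|c|$ means $|x-y|\le|c|$ or $|x+y|\le|c|$. So exceptional queens lie on $4(2|c|+1)$ lines, namely $2|c|+1$ in each of the four directions, and there are at most $8|c|+4$ of them. In the new coordinates (R1) gives $n=x$ and (R2) gives $|x-n|=|y|$. So a queen covers only integers in $\{x,x+y,x-y\}$, and exceptional queens cover at most $3(8|c|+4)=24|c|+12$ integers.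

**Step 2 (the size conditions).** We translate the conditions on $|a|,|b|$, using $|y|\le|b|+|c|$. If $(x,y)$ covers $n$ by (R1), then $x=n$, $ny<0$ and $|y|\le|n|+|c|$. If it covers $n$ by (R2), then $|x-n|=|y|$ and $\max(|x|,|y|)\le|n|+|c|$.

**Step 3 (non-exceptional queens).** We check that the errors $|c|$ are harmless. Let $(x,y)$ be non-exceptional.

Under (R1), $|y|\le|x|+|c|$ and $\big||x|-|y|\big|>|c|$. If $|y|>|x|$ held, then $|y|-|x|>|c|$, which is false. So $|y|<|x|$, and with $xy=ny<0$ we get $\varepsilon=1$ and $M=|x|=|n|$.

Under (R2), $n=x\pm y$, so $|n|\in\{s,d\}$. If $|n|=d$, then $M\le|n|+|c|=M-m+|c|$, so $m\le|c|$, contrary to non-exceptionality. Hence $|n|=s=|x|+|y|$. Of $x+y$ and $x-y$, the one with this absolute value has the sign of $x$, so $n=\operatorname{sgn}(x)\,s$. $\square$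

**Lemma 9.** Let $K$ be non-attacking with no element in the row $y=c$. Then infinitely many integers $n$ are not covered.

*Proof.* Suppose only finitely many are uncovered. By Lemma 8, all but finitely many $n$ are covered by non-exceptional queens. A non-exceptional queen covers at most one $n$ with $|n|=M$, and this only if $\varepsilon=1$, and at most one $n$ with $|n|=s$. If it covers some $n$ with $|n|\le X$, then $M\le X$, because $|n|\ge M$ in both cases. Sum $1/|n|$ over $1\le|n|\le X$. The finitely many exceptions contribute $O(1)$, so by (2)
$$2H_X-O(1)\le\sum_{M\le X}\Big(\frac\varepsilon M+\frac1s\Big)\le\sum_{M\le X}\Big(\frac{1/20}{|x|}+\frac{9/20}{|y|}+\frac{9/20}{|x+y|}\Big),$$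
with sums over non-exceptional queens with $M\le X$. For these, $|x|,|y|\in[1,X]$ and $|x+y|\in[1,2X]$. Each value of $|x|$ is taken by at most two queens (columns $x$ and $-x$), and likewise for $|y|$ and $|x+y|$. So the right side is at most
$$2\Big(\tfrac1{20}H_X+\tfrac9{20}H_X+\tfrac9{20}H_{2X}\Big)=\tfrac{19}{10}\ln X+O(1).$$
As $2>\frac{19}{10}$, this is a contradiction for large $X$. $\square$

*Proof of Theorem 1 for rows and columns.* If the row $y=c$ or the column $x=c$ misses $k$, Lemma 6 with $X=\infty$ gives a non-attacking set $K'$ with no element in the row $y=c'$ and at most $2|c|+1+k$ uncovered integers. This contradicts Lemma 9. Together with the diagonal case, Theorem 1 is proved. $\blacksquare$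

## The distance is linear: the lower bound, and what capping the weights achieves

*Proof of the lower bound in Theorem 2.* A cell in shell $N$ has all its earlier attackers in the box $[-N,N]^2$. Each of its four lines has at most $2N$ other cells in the box, so there are at most $8N$ earlier attackers, and the value, being a mex, is at most $8N$. Hence $k\le8R(L,k)$. Next, every cell of $L$ has shell at least $|c|/2$: for $y=x+c$ and $x+y=c$ we have $|c|\le|x|+|y|$, and for rows and columns the shell is at least $|c|$. So
$$R(L,k)\ge\tfrac18\max(k,|c|)\ge\tfrac1{16}(k+|c|).\qquad\square$$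

For the upper bound one wants finite versions of Lemmas 4 and 9. Look at Lemma 4 with $F$ failing columns up to $X$. If we repeat its proof as it stands, the failing $n$ cost up to $H_F$ on the left, and we get
$$\ln X-\ln F\le\tfrac89\ln X+O(1),\qquad\text{that is}\qquad X=O(F^9).$$
That is polynomial, not linear. The reason is an imbalance: the left side loses $\ln F$, but the right side still pays for all small rows and diagonals, those of index up to $F$. They must lose $\ln F$ too. So we sum only over $n\ge F$, and on the right we replace $1/v$ by a weight *capped* at a constant times $1/F$, so that all $v\le F$ together contribute only $O(1)$. The point to check is that the inequalities (1) and (2) survive the cap.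

Below, $1\le F\le X$ are integers, and $1/0=+\infty$. Comparison with $\int dt/t$ gives
$$\sum_{n=F}^X\frac1n\ge\ln\frac XF,\qquad \sum_{v=F+1}^Z\frac1v\le\ln\frac ZF\quad(Z\ge F).\tag{3}$$

**Lemma 10.** Let $K$ be non-attacking. If at most $F$ integers $n\in[1,X]$ fail to have a queen $(n,y)\in K$ with $|y|<n$, then $X\le e^{84}F$.

*Proof.*

**Step 1 (the capped inequality).** Let $g(v)=\min\big(\frac1v,\frac9{2F}\big)$. We show that for integers $|y|<x$ with $x\ge F$
$$\frac1x\le\frac29\big(g(|y|)+g(x-y)+g(x+y)\big).\tag{4}$$
As $x\ge F$, we have $g(v)\ge\min\big(\frac1v,\frac9{2x}\big)$. If one of the three minima, for $v=|y|,x-y,x+y$, equals $\frac9{2x}$, then the right side of (4) is at least $\frac29\cdot\frac9{2x}=\frac1x$. This includes the case $y=0$. Otherwise all three minima equal $\frac1v$, and (4) follows from (1).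

**Step 2 (the capped budget).** For $Z\ge F$, by (3) and $\frac{F+1}F\le2$,
$$\sum_{v=0}^Zg(v)\le(F+1)\frac9{2F}+\ln\frac ZF\le9+\ln\frac ZF.$$

**Step 3 (comparison).** Sum $\frac1n$ over $F\le n\le X$. The total is at least $\ln\frac XF$, and the at most $F$ failing $n$ contribute at most $F\cdot\frac1F=1$. For the others apply (4) to the queen in column $n$. Each $|y|\in[0,X]$ occurs at most twice, and each $x-y\in[1,2X]$ and each $x+y\in[1,2X]$ at most once. So
$$\ln\tfrac XF-1\le\tfrac29\Big(2\big(9+\ln\tfrac XF\big)+2\big(9+\ln2+\ln\tfrac XF\big)\Big)=\tfrac89\ln\tfrac XF+8+\tfrac49\ln2.$$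
Hence $\frac19\ln\frac XF\le9+\frac49\ln2<9.32$, and $\ln\frac XF<84$. $\square$

**Lemma 11.** Let $K$ be non-attacking with no element in the row $y=c$. If $F\ge24|c|+12+\#\{n:|n|\le X,\ n\text{ not covered}\}$, then $X\le e^{3060}F$.

*Proof.* We use $K^*$ and the notation of Lemma 8.

**Step 1 (the capped inequality).** Let $g(v)=\min\big(\frac1v,\frac{80}F\big)$. We show that for every non-exceptional queen with $s\ge F$
$$\frac\varepsilon M+\frac1s\le\frac1{20}g(|x|)+\frac9{20}g(|y|)+\frac9{20}g(|x+y|).\tag{5}$$
Here $M\ge\frac s2\ge\frac F2$, so $\frac{80}F\ge\frac{40}M$ and $g(v)\ge\min\big(\frac1v,\frac{40}M\big)$. If one of the three minima equals $\frac{40}M$, the right side of (5) is at least $\frac1{20}\cdot\frac{40}M=\frac2M$, which is at least the left side because $\varepsilon\le1$ and $s\ge M$. Otherwise (5) follows from (2).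

**Step 2 (the capped budget).** For $Z\ge F$, $\sum_{v=0}^Zg(v)\le(F+1)\frac{80}F+\ln\frac ZF\le160+\ln\frac ZF$.

**Step 3 (comparison).** Sum $\frac1{|n|}$ over $F\le|n|\le X$. By (3) the total is at least $2\ln\frac XF$. The $n$ that are uncovered or covered by exceptional queens number at most $F$, by Lemma 8 and the choice of $F$, and contribute at most $1$. Every other $n$ is covered by a non-exceptional queen with $|n|=M$ (and $\varepsilon=1$) or $|n|=s$. In both cases $s\ge|n|\ge F$ and $M\le|n|\le X$. Each such queen accounts for at most one $n$ of each kind. As in Lemma 9, each value of $|x|\in[1,X]$, of $|y|\in[1,X]$ and of $|x+y|\in[1,2X]$ is taken by at most two queens. So by (5)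
$$2\ln\tfrac XF-1\le2\Big(\tfrac{10}{20}\big(160+\ln\tfrac XF\big)+\tfrac9{20}\big(160+\ln2+\ln\tfrac XF\big)\Big)=\tfrac{19}{10}\ln\tfrac XF+304+\tfrac9{10}\ln2.$$
Hence $\frac1{10}\ln\frac XF\le305+\frac9{10}\ln2<306$. $\square$

*Proof of the upper bound in Theorem 2.* Theorem 1 guarantees that $R(L,k)$ is defined. If $R(L,k)=0$ there is nothing to prove. Otherwise let $X=R(L,k)-1\ge0$. The only cell of value $k$ on $L$ has shell $X+1$, so no cell of $L$ of shell $\le X$ has value $k$, and Lemmas 3, 5 and 6 apply with this finite $X$.

**Rows and columns.** By Lemma 6, at most $2|c|+1+k$ integers $n$ with $|n|\le X$ are not covered by $K'$ for the row $y=c'$, and $|c'|=|c|$. Put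
$$F=(24|c|+12)+(2|c|+1+k)=k+26|c|+13.$$
Either $X<F$, or $F\le X$ and Lemma 11 gives $X\le e^{3060}F$. Since $F\le26(1+|c|+k)$, in both cases
$$R(L,k)=X+1\le27\,e^{3060}(1+|c|+k)\le e^{3070}(1+|c|+k).$$

**Diagonals and antidiagonals.** Put $X'=X-|c|$ and $F=k+12|c|+6$. By Lemma 5, at most $F$ of the integers $n\in[1,X']$ fail to have a queen $(n,y)\in\sigma(K_X)$ with $|y|<n$. Either $X'<F$ (which includes $X'\le0$), or $F\le X'$ and Lemma 10, applied to $\sigma(K_X)$ and $X'$, gives $X'\le e^{84}F$. Since $F\le12(1+|c|+k)$, in both cases
$$R(L,k)=X'+|c|+1\le12\,e^{84}(1+|c|+k)+|c|+1\le13\,e^{84}(1+|c|+k)\le e^{3070}(1+|c|+k).\qquad\blacksquare$$
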